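\title{The subcritical phase of the continuum random-cluster model on the complete graph for $1\le q\le 2$}

\begin{abstract}
We consider the continuum random-cluster model on $K_n\times[0,\beta]$ with periodic time-lines, cut rate $1$, bridge rate $\lambda/n$ and cluster weight $q$. A branching heuristic singles out an explicit quantity $F_q(\beta,\lambda)$ and the threshold $F_q=1$. We prove that for $q\in(1,2]$ and $F_q\le1$ the probability of a cluster of measure at least $\varepsilon n$ is exponentially small in $n$. With the known case $q=1$, this proves the conjecture that there is no giant cluster when $q\in[1,2]$ and $F_q<1$. A red/green coloring of the clusters bounds the model by independent circles with a quadratic interaction, and the resulting variational problem over time profiles has $0$ as its unique maximizer.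
\end{abstract}

\section{The model and the result}\label{sec:intro}

\subsection{The model}

Fix $\beta>0$, $\lambda>0$ and $q\in[1,\infty)$. Let $\mathbb T$ be the circle obtained from $[0,\beta]$ by identifying the endpoints, and let $K_n$ be the complete graph on the vertices $1,\dots,n$. To each vertex $x$ we attach the circle $x\times\mathbb T$. Under the reference measure $\mathbb P_n$, with expectation $\mathbb E_n$,
\begin{itemize}
\item each circle carries \emph{cuts} at the points of a Poisson process of rate $1$;
\item for each edge $xy$ of $K_n$, \emph{bridges} join $(x,t)$ to $(y,t)$ at the times $t$ of a Poisson process of rate $\lambda/n$ on $[0,\beta]$;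
\end{itemize}
and all these processes are independent. The \emph{clusters} of a configuration $\omega$ are the connected components of the set obtained from the $n$ circles by removing the cuts and connecting along the bridges. Let $k(\omega)$ be their number. The random-cluster measure $\phi_n=\phi_{n,\beta,\lambda,q}$ has density $q^{k}/Z_n$ with respect to $\mathbb P_n$, where $Z_n=\mathbb E_n[q^k]$; for $q=1$ it is $\mathbb P_n$. Let $M_q$ be the largest one-dimensional Lebesgue measure of a cluster, viewed as a random variable under $\phi_n$. The total measure of the circles is $\beta n$, and the question is whether one cluster occupies a positive fraction of it. Convergence in probability always refers to $\phi_n$ as $n\to\infty$.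

The clusters have a combinatorial description. A circle with cuts $t_1<\dots<t_j$, $j\ge1$, is partitioned into the $j$ \emph{arcs} $[t_1,t_2),\dots,[t_{j-1},t_j),[t_j,t_1)$, the last one read cyclically; a circle with no cut is a single arc. So a circle with cut set $\mathcal D$ has $\max(1,|\mathcal D|)$ arcs: the first cut opens the circle without disconnecting it. Almost surely no bridge occurs at a cut time, and the clusters correspond to the components of the multigraph whose vertices are the arcs and whose edges are the bridges; that the half-open arcs contain the cut points changes neither the number nor the measure of the clusters. A multigraph with $N$ vertices, $B$ edges and $k$ components satisfies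
\begin{equation}\label{eq:euler}
k=N-B+\mathrm{ex},
\end{equation}
where the \emph{excess} (cyclomatic number) $\mathrm{ex}\in\{0,\dots,B\}$ is the number of edges outside a spanning forest. See Figure~\ref{fig:config}. Since $k\le N$ and $N$ has all exponential moments, $Z_n<\infty$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.8cm,y=1.1cm]
\draw[dashed,gray] (-0.4,0)--(2.4,0);
\draw[dashed,gray] (-0.4,3)--(2.4,3);
\node[left] at (-0.4,0) {$0$};
\node[left] at (-0.4,3) {$\beta$};
\draw (0,0)--(0,0.8) (0,2.2)--(0,3) (1,0)--(1,0.5) (1,1.9)--(1,3) (2,0)--(2,3);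
\draw (0,0.25)--(1,0.25) (1,2.5)--(2,2.5);
\draw[line width=2pt] (0,0.8)--(0,2.2) (1,0.5)--(1,1.9) (0,1.1)--(1,1.1) (0,1.6)--(1,1.6);
\foreach \p in {(0,0.8),(0,2.2),(1,0.5),(1,1.9),(2,1)} \draw[fill=white] \p circle (2.2pt);
\foreach \i/\j in {0/1,1/2,2/3} \node[below] at (\i,0) {$\j$};
\end{tikzpicture}
\caption{A configuration with $n=3$. Time runs upward, and times $0$ and $\beta$ are identified. Open dots are cuts and horizontal segments are bridges. The three circles have two, two and one arcs, so $N=5$. There are $B=4$ bridges and $k=2$ clusters (thick and thin), and $\mathrm{ex}=1$ because the two thick bridges close a cycle.}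
\label{fig:config}
\end{figure}

\subsection{The result}

Define
\[
F_q(\beta,\lambda)=\frac{\lambda}{q^2}\cdot\frac{2e^{\beta q}-2+\beta q(q-2)}{e^{\beta q}+q-1}.
\]
The following results are known.
\begin{itemize}
\item[(a)] (Ioffe--Levit.) Let $q=1$. If $F_1<1$ then $n^{-1}M_1\to0$ in probability. If $F_1>1$ then $n^{-1}M_1\to\beta\pi$ in probability, where $\pi=\pi(\beta,\lambda)\in(0,1)$.
\item[(b)] For every $q\in[1,\infty)$, if $F_q<q^{-1}$ then $n^{-1}M_q\to0$ in probability.
\item[(c)] For every $q\in[1,\infty)$, stated informally: there is $\pi_q=\pi_q(\beta,\lambda)$, with $\pi_q>0$ whenever $F_q>1$, such that $n^{-1}M_q\ge\beta\pi_q$ with $\phi_n$-probability tending to $1$. In particular a cluster of measure of order $n$ exists when $F_q>1$.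
\end{itemize}
For $q>1$, statements (b) and (c) leave out the range $q^{-1}\le F_q\le1$. The following conjecture is posed in \cite{Grimmett}: \emph{if $q\in[1,2]$ and $F_q(\beta,\lambda)<1$, then $n^{-1}M_q\to0$ in probability.} We prove it.

\begin{theorem}\label{thm:main}
Let $q\in(1,2]$, $\beta,\lambda>0$ and $F_q(\beta,\lambda)\le1$. For every $\varepsilon>0$ there are $C,\gamma>0$ such that $\phi_n(M_q\ge\varepsilon n)\le Ce^{-\gamma n}$ for all $n\ge1$. In particular $n^{-1}M_q\to0$ in probability.
\end{theorem}

The boundary case $F_q=1$ is included. For $q=1$ and $F_1<1$ the conclusion $n^{-1}M_1\to0$ is part of (a), and this is the only use we make of (a)--(c).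

\begin{corollary}\label{cor:conj}
If $q\in[1,2]$ and $F_q(\beta,\lambda)<1$, then $n^{-1}M_q\to0$ in probability.
\end{corollary}

\subsection{What $F_q$ measures}\label{sec:heur}

By \eqref{eq:euler}, $q^k=q^N\,q^{-B}\,q^{\mathrm{ex}}$. Suppose we ignore the last factor, as one would if all clusters were small and nearly trees. The remaining weight factorizes. The factor $q^{-B}$ lowers the bridge rate from $\lambda/n$ to $\lambda/(qn)$ (Lemma~\ref{lem:excess} makes this precise), and $q^N$ gives the cut sets of the circles independent laws with density $q^{\max(1,|\mathcal D|)}/w$ with respect to the Poisson process of rate $1$, where $w$ is the normalizing constant. Call this the \emph{tilted} cut law, with expectation $\mathsf E$. Explore a cluster arc by arc. An arc of length $\ell$ emits about $\lambda\ell/q$ bridges on average, and a bridge at time $t$ lands on the arc $I_t$ containing time $t$ of a fresh circle. The exploration is then a branching process with mean offspring $(\lambda/q)\,\mathsf E|I_0|$.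

This number is $F_q$. For $s\in[0,\beta]$, the Poisson expectation of $q^{\max(1,|\mathcal D|)}$ on the event that a given interval of length $s$ has no cut is
\[
e^{-\beta}\Big(q+\sum_{j\ge1}\frac{(q(\beta-s))^j}{j!}\Big)=e^{-\beta}\big(e^{q(\beta-s)}+q-1\big).
\]
At $s=0$ this gives
\begin{equation}\label{eq:w}
w=e^{-\beta}\big(e^{q\beta}+q-1\big).
\end{equation}
The times $0$ and $s$ lie on the same arc when one of the two intervals between them has no cut, and both have none with weight $e^{-\beta}q$. By inclusion--exclusion, $s\in I_0$ has probability $(e^{q(\beta-s)}+e^{qs}+q-2)/(e^{q\beta}+q-1)$. Integrating over $s\in[0,\beta]$,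
\begin{equation}\label{eq:meanarc}
\mathsf E|I_0|=\frac{\frac2q(e^{q\beta}-1)+\beta(q-2)}{e^{q\beta}+q-1},\qquad\text{so}\qquad F_q=\frac\lambda q\,\mathsf E|I_0| .
\end{equation}
For example $F_1=\lambda\,(2-2e^{-\beta}-\beta e^{-\beta})$ and $F_2=\frac\lambda2\tanh\beta$; as $\beta\to0$ we have $F_q\sim\lambda\beta/q$, and as $\beta\to\infty$ we have $F_q\to2\lambda/q^2$.

One therefore guesses that $F_q=1$ is the threshold for a giant cluster. The weak point of the guess is the discarded factor $q^{\mathrm{ex}}\ge1$. It rewards cycles, and a cluster of measure of order $n$ may contain order $n$ independent cycles, so the reward may be exponential in $n$, like the cost of creating such a cluster. Theorem~\ref{thm:main} says that for $q\le2$ the reward does not cover the cost.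

\subsection{Plan of the proof}

Section~\ref{sec:color} colors the clusters red or green and bounds $\phi_n(M_q\ge\varepsilon n)$ by an expectation over $n$ independent colored circles. Section~\ref{sec:nocuts} finishes the argument by hand in the model without cuts, where it is a problem in one real variable. With cuts, the expectation is governed by a functional $\Phi$ of a time profile (Section~\ref{sec:slots}). Sections~\ref{sec:mono} and~\ref{sec:const} establish two properties of a single circle in an external field, and Section~\ref{sec:end} uses them to show that $\Phi$ is maximized only at $0$.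

\section{Coloring the clusters}\label{sec:color}

From now on $q\in(1,2]$, and
\[
a=q-1\in(0,1],\qquad c=2-q=1-a\in[0,1),\qquad r=\frac1q,\qquad\kappa=\frac{\lambda q}{a}.
\]
Thus $qr=1$, $q(1-r)=a$ and $\kappa(1-r)=\lambda$. Integrals without limits are over $[0,\beta]$.

\subsection{Removing the weight of the bridges}

Fix the cuts. Let $V$ be a union of $N_V$ arcs and $V_t=\{x:(x,t)\in V\}$. Consider the multigraph formed by the arcs of $V$ and the bridges with both ends in $V$, and let $k_V$, $B_V$, $\mathrm{ex}_V$ be its number of components, its number of edges and its excess.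

\begin{lemma}\label{lem:excess}
For every $z>0$,
\[
\mathbb E_n\big[z^{k_V}\,\big|\,\mathrm{cuts}\big]=z^{N_V}\exp\Big(\frac\lambda n\Big(\frac1z-1\Big)\int\binom{|V_t|}2\,dt\Big)\;Q_{V,z}\big[z^{\mathrm{ex}_V}\big],
\]
where $Q_{V,z}$ is the expectation when the bridges inside $V$ have rate $\lambda/(zn)$.
\end{lemma}

\begin{proof}
By \eqref{eq:euler}, $z^{k_V}=z^{N_V}z^{-B_V}z^{\mathrm{ex}_V}$. The variable $B_V$ is Poisson with mean $\nu=\frac\lambda n\int\binom{|V_t|}2dt$ for the rate $\lambda/n$, and with mean $\nu/z$ for the rate $\lambda/(zn)$. Given $B_V=j$, the bridges are placed independently and uniformly, whatever the rate. The claim follows from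
\[
e^{-\nu}\frac{\nu^j}{j!}\,z^{-j}=e^{\nu(1/z-1)}\;e^{-\nu/z}\frac{(\nu/z)^j}{j!}.\qedhere
\]
\end{proof}

Take $z=q$ and let $V$ be the union of all circles, so that $|V_t|=n$. Then $q^{\mathrm{ex}}\ge1$, $\frac1q-1=-\frac aq$ and $\mathbb E_n[q^N]=w^n$. Averaging over the cuts gives
\begin{equation}\label{eq:Zlower}
Z_n\ge w^n\exp\Big(-\frac{\lambda a}{q}\,\beta\,\frac{n-1}2\Big)\ge Z_n^0,\qquad Z_n^0:=w^n\exp\Big(-\frac{n\lambda\beta a}{2q}\Big).
\end{equation}

\subsection{The coloring identity}

We also need an upper bound on the weight $\mathbb E_n[q^k1_{\mathcal A}]$ of an event $\mathcal A$, and there $q^{\mathrm{ex}}\ge1$ points the wrong way. Lemma~\ref{lem:excess} gives an upper bound only for $z\le1$. So we split the weight $q=1+a$ of a cluster into two weights that are at most $1$: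
\[
q^k=(1+a)^k=\sum_{\mathrm{col}}a^{k_G},
\]
where the sum is over the $2^k$ red/green colorings of the clusters and $k_G$ is the number of green clusters. Red clusters have weight $1$, so the bridges among them integrate out. Green clusters have weight $a$, and $a^{\mathrm{ex}}\le1$ because $q\le2$.

For a red/green coloring of the arcs let $R$ and $G$ be the unions of the red and of the green arcs, and put
\[
X_x(t)=1\{(x,t)\in R\}-r\in\{-r,1-r\},\qquad S(t)=\frac1n\sum_{x=1}^nX_x(t).
\]
Extend $\mathsf E$ to $n$ colored circles as follows: the circles are independent, the cut set of each has the tilted law of Section~\ref{sec:heur}, and given the cuts each arc is independently red with probability $r$ and green otherwise. There are no bridges under $\mathsf E$. Note that $\mathsf E X_x(t)=0$.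

\begin{lemma}\label{lem:color}
For every measurable function $g\ge0$ of the red set,
\begin{equation}\label{eq:color}
\mathbb E_n\Big[\sum_{\mathrm{col}}a^{k_G}g(R)\Big]=Z_n^0\;\mathsf E\Big[g(R)\,\exp\Big(\frac{n\kappa}2\int S(t)^2dt\Big)\,\xi\Big],
\end{equation}
where
\[
\xi=\exp\Big(-\frac\lambda{2n}\Big(\frac1a-1\Big)\int|G_t|\,dt\Big)\,Q_{G,a}\big[a^{\mathrm{ex}_G}\big]\le1 .
\]
\end{lemma}

\begin{proof}
A coloring of the clusters is the same as a coloring of the arcs in which no bridge joins a red arc to a green arc. Condition on the cuts and fix a coloring of the $N$ arcs, with $N_R$ red and $N_G$ green arcs. The red--red, red--green and green--green bridges are independent Poisson processes. There is no red--green bridge with probability $\exp(-\frac\lambda n\int|R_t||G_t|\,dt)$. On this event the green clusters are the components formed in $G$ by the green--green bridges, so Lemma~\ref{lem:excess} with $V=G$ and $z=a$ gives the expectation of $a^{k_G}$. The red--red bridges do not enter. Finally $a^{N_G}=q^Nr^{N_R}(1-r)^{N_G}$, since $qr=1$ and $q(1-r)=a$. Summing $q^Nr^{N_R}(1-r)^{N_G}(\cdot)$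 over arc colorings and averaging over the cuts yields $w^n\,\mathsf E[\cdot]$. Hence the left side of \eqref{eq:color} equals
\[
w^n\,\mathsf E\Big[g(R)\exp\Big(\frac\lambda n\int\Big(-|R_t||G_t|+\Big(\frac1a-1\Big)\frac{|G_t|^2-|G_t|}2\Big)dt\Big)\,Q_{G,a}\big[a^{\mathrm{ex}_G}\big]\Big].
\]
The term linear in $|G_t|$ goes into $\xi$. For the rest let $\rho(t)=|G_t|/n$, so that $|R_t|=n(1-\rho)$ and $\rho=1-r-S=\frac aq-S$. Completing the square,
\[
-\rho(1-\rho)+\frac12\Big(\frac1a-1\Big)\rho^2=\frac q{2a}\rho^2-\rho=\frac q{2a}\Big(\rho-\frac aq\Big)^2-\frac a{2q}=\frac q{2a}S^2-\frac a{2q}.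
\]
Multiplying by $n\lambda$ and integrating over $t$ gives $\frac{n\kappa}2\int S^2-\frac{n\lambda\beta a}{2q}$, which proves \eqref{eq:color}. Both factors of $\xi$ are at most $1$ because $a\le1$.
\end{proof}

Two features of \eqref{eq:color} make it useful. The square is centered at $a/q$, the mean of $\rho(t)$ under $\mathsf E$, so the interaction has no linear term in $S$. And the constant is the number $Z_n^0$ that bounds $Z_n$ from below in \eqref{eq:Zlower}.

\subsection{Making the big clusters red}

The right side of \eqref{eq:color} sees only the red set, so the event $\{M_q\ge\varepsilon n\}$ must be converted into a statement about $S$. There are boundedly many clusters of measure of order $n$, so all of them can be declared red at a cost independent of $n$. The colors of the small clusters average out. Then $S$ is nearly nonnegative at all times and its average is bounded below. A variance bound controls finitely many time averages of $S$, so we divide $[0,\beta)$ into $J$ half-open \emph{slots} $T_1,\dots,T_J$ of length $\beta/J$ and let $S_j$ be the average of $S$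 over $T_j$.

\begin{proposition}\label{prop:reduction}
Let $\varepsilon\in(0,\beta]$, $m_0=\frac{(1-r)\varepsilon}{2\beta}$, $\delta\in(0,m_0]$, $J\ge1$ and $\eta=\min(\varepsilon,2\beta\delta^2/J^2)$. Let
\[
\mathcal K=\Big\{m\in[-1,1]^J:\ m_j\ge-\delta\ \text{for all }j,\ \ \frac1J\sum_jm_j\ge m_0\Big\}.
\]
Then for all $n\ge1$,
\[
\phi_n(M_q\ge\varepsilon n)\le2q^{\beta/\eta}\;\mathsf E\Big[\exp\Big(\frac{n\kappa}2\int S^2\Big)\,1\{(S_1,\dots,S_J)\in\mathcal K\}\Big].
\]
\end{proposition}

\begin{proof}
Fix $\omega$ with $M_q\ge\varepsilon n$. Call a cluster \emph{big} if its measure is at least $\eta n$. The total measure is $\beta n$, so there are at most $\beta/\eta$ big clusters. Let $\Theta(t)$ be the fraction of vertices $x$ with $(x,t)$ in a big cluster, and $\Theta_j$ its average over $T_j$. The largest cluster is big since $\eta\le\varepsilon$, so $\frac1J\sum_j\Theta_j=\frac1\beta\int\Theta\ge\varepsilon/\beta$.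

Color the clusters of $\omega$ independently, red with probability $r$. All big clusters are red with probability at least $r^{\beta/\eta}=q^{-\beta/\eta}$; condition on this event. For a cluster $\mathcal C$ let $|\mathcal C|_j$ be the measure of its part with time in $T_j$. Then
\[
S_j=\frac J{\beta n}\sum_{\mathcal C}|\mathcal C|_j\big(1\{\mathcal C\text{ red}\}-r\big).
\]
The big clusters contribute the constant $(1-r)\Theta_j$. The others contribute independent centered terms. Using $r(1-r)\le\frac14$, $|\mathcal C|_j\le\eta n$ for clusters that are not big, and $\sum_{\mathcal C}|\mathcal C|_j=n\beta/J$, we bound the variance of $S_j$ by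
\[
\Big(\frac J{\beta n}\Big)^2\cdot\frac14\cdot\eta n\cdot\frac{n\beta}J=\frac{J\eta}{4\beta}.
\]
By Chebyshev's inequality and a union bound over the slots, $|S_j-(1-r)\Theta_j|\le\delta$ holds for all $j$ except with conditional probability at most $J^2\eta/(4\beta\delta^2)\le\frac12$. When it holds, $S_j\ge-\delta$ for all $j$ and $\frac1J\sum_jS_j\ge(1-r)\varepsilon/\beta-\delta\ge m_0$; also $|S_j|\le1$ always. So $(S_j)\in\mathcal K$ with probability at least $\frac12q^{-\beta/\eta}$ over the coloring. With $k_R=k-k_G$ this reads
\[
1\le2q^{\beta/\eta}\sum_{\mathrm{col}}r^{k_R}(1-r)^{k_G}\,1\{(S_j)\in\mathcal K\}.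
\]
Multiply by $q^k$, use $q^kr^{k_R}(1-r)^{k_G}=a^{k_G}$, and integrate over $\{M_q\ge\varepsilon n\}$:
\[
\mathbb E_n\big[q^k1\{M_q\ge\varepsilon n\}\big]\le2q^{\beta/\eta}\,\mathbb E_n\Big[\sum_{\mathrm{col}}a^{k_G}1\{(S_j)\in\mathcal K\}\Big].
\]
The indicator is a function of the red set. Apply Lemma~\ref{lem:color} with $\xi\le1$, divide by $Z_n$, and use $Z_n\ge Z_n^0$.
\end{proof}

The bridges have disappeared. It remains to show that, under the product measure $\mathsf E$, the cost of forcing $(S_j)\in\mathcal K$ exceeds the gain $\frac{n\kappa}2\int S^2$.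

\section{The model without cuts}\label{sec:nocuts}

Before treating this problem we solve it in the simplest case. Take $\beta=1$ and place no cuts. Each circle is one arc, two vertices are joined by a bridge with probability $1-e^{-\lambda/n}$, and $M_q$ is the number of vertices of the largest component. Since $|I_0|=1$, the role of $F_q$ is played by $\lambda/q$. The proofs of Section~\ref{sec:color} condition on the cuts and use their law only through $w$ and $\mathsf E$. They hold here with $w=q$ and with $\mathsf E$ coloring each circle red with probability $r$. We show that $\phi_n(M_q\ge\varepsilon n)$ decays exponentially when $q\in(1,2]$ and $\lambda\le q$.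

Now $S$ does not depend on time and is the mean of $n$ independent copies of a variable $X$ with values $1-r$ and $-r$, taken with probabilities $r$ and $1-r$. Proposition~\ref{prop:reduction} with $J=1$ and $\delta=m_0$ bounds $\phi_n(M_q\ge\varepsilon n)$ by a constant times $\mathsf E[e^{n\kappa S^2/2}1\{S\ge m_0\}]$. Let
\[
\Lambda(u)=\log\mathsf E\,e^{uX}=\log\frac{e^u+a}q-\frac uq,\qquad\Phi(u)=\Lambda(u)-\frac{u^2}{2\kappa}.
\]
For a value $m$ of $S$ and any $u$, the probability of $\{S=m\}$ is at most $\mathsf E\,e^{nu(S-m)}=e^{n(\Lambda(u)-um)}$. Choosing $u=\kappa m$, the value $m$ contributes at most $\exp n(\frac\kappa2m^2+\Lambda(\kappa m)-\kappa m^2)=e^{n\Phi(\kappa m)}$. There are $n+1$ values, so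
\[
\mathsf E\big[e^{n\kappa S^2/2}1\{S\ge m_0\}\big]\le(n+1)\exp\Big(n\sup_{u\ge\kappa m_0}\Phi(u)\Big).
\]
Let $p(u)=e^u/(e^u+a)$ and $\mu(u)=\Lambda'(u)=p(u)-r$. Then $\mu'=p(1-p)$ and $\mu''=p(1-p)(1-2p)$. For $u>0$ we have $p(u)>p(0)=r\ge\frac12$, because $q\le2$, so $\mu$ is strictly concave on $[0,\infty)$. As $\mu(0)=0$ and $\mu'(0)=a/q^2=(\lambda/q)/\kappa$,
\[
\Phi'(u)=\mu(u)-\frac u\kappa<\Big(\frac\lambda q-1\Big)\frac u\kappa\le0\qquad(u>0).
\]
So the supremum is $\Phi(\kappa m_0)<\Phi(0)=0$, and the decay is exponential.

The Taylor expansion at $0$ shows what each ingredient does. Since $\mu''(0)=r(1-r)(1-2r)=-ac/q^3$,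
\begin{equation}\label{eq:taylor0}
\Phi(u)=\Big(\frac\lambda q-1\Big)\frac{u^2}{2\kappa}-\frac{ac}{6q^3}\,u^3+O(u^4).
\end{equation}
\begin{itemize}
\item[(i)] If $\lambda>q$, then $\Phi(u)>0$ for small $u>0$, and the argument fails.
\item[(ii)] The formulas make sense for $q>2$, where $c<0$. At $\lambda=q$ the cubic term then makes $\Phi(u)>0$ for small $u>0$, and by continuity $\Phi$ takes positive values on $(0,\infty)$ for $\lambda$ slightly below $q$. So $q\le2$ is needed here as well as for $\xi\le1$.
\item[(iii)] For $q<2$ and $\lambda=q$, the cubic term makes $\Phi(u)>0$ for small $u<0$. From $\frac\kappa2S^2\ge uS-\frac{u^2}{2\kappa}$ we get $\mathsf E\,e^{n\kappa S^2/2}\ge e^{n\Phi(u)}$ for every real $u$, so this expectation grows exponentially. Once $\xi$ is replaced by $1$, colorings with an excess of green are overcounted and must be excluded. This is why the big clusters are colored red.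
\end{itemize}

With cuts there are three new difficulties. The variable $S$ is a path, so the number $u$ becomes a function $f$ of time. The sign constraint must be imposed at all times, which is the condition $m_j\ge-\delta$ in $\mathcal K$. And concavity of $\mu$ must be replaced by something that we can prove for the circle with cuts: we shall show that $\mu(u)/u$ is strictly decreasing, which is all that was used above.

\section{From the path $S$ to a functional of one circle}\label{sec:slots}

We return to the model with cuts. Let $\mathsf E$ also denote the law of a single colored circle, with cut set $\mathcal D$ and path $X$. For bounded measurable $f:[0,\beta]\to\mathbb R$, which we call a \emph{field}, let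
\[
\Lambda(f)=\log\mathsf E\,e^{\int fX},\qquad\Phi(f)=\Lambda(f)-\frac1{2\kappa}\int f^2 .
\]
By Jensen's inequality $\Lambda(f)\ge\mathsf E\int fX=0$, and $\Phi(0)=0$. Let $\mathcal F$ be the set of measurable $f:[0,\beta]\to[0,\kappa]$, modulo null sets. We identify $m\in\mathbb R^J$ with the step function equal to $m_j$ on $T_j$, and write $m_+=\max(m,0)$.

The path $S$ takes infinitely many values, so the union bound of Section~\ref{sec:nocuts} is not available. We replace $S$ by its slot averages, which range over a compact set of fixed dimension. The replacement is cheap because $X_x$ varies inside a slot only if circle $x$ has a cut there, and the number of cuts has exponential moments: computing as for \eqref{eq:w},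
\[
\chi(\sigma):=\mathsf E\,e^{\sigma|\mathcal D|}=\frac{e^{q\beta e^\sigma}+q-1}{e^{q\beta}+q-1},
\]
which is finite and tends to $1$ as $\sigma\to0$. Put $\sigma_J=\kappa\beta/(2J)$ and $e_J=e^{\beta\kappa}(\chi(\sigma_J)-1)$, so that $e_J\to0$ as $J\to\infty$.

\begin{lemma}\label{lem:ld}
With $\delta$, $J$ and $\mathcal K$ as in Proposition~\ref{prop:reduction},
\[
\limsup_{n\to\infty}\frac1n\log\mathsf E\Big[e^{\frac{n\kappa}2\int S^2}1\{(S_j)\in\mathcal K\}\Big]\le\sup_{m\in\mathcal K}\Phi(\kappa m_+)+\frac12\kappa\beta\delta^2+e_J .
\]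
\end{lemma}

\begin{proof}
\emph{Slot averages.} Let $N_j$ be the number of circles with a cut in $T_j$, and $\mathsf N$ the total number of cuts, so $\sum_jN_j\le\mathsf N$. If circle $x$ has no cut in $T_j$, then $X_x$ is constant on $T_j$. In any case $X_x$ differs from its average over $T_j$ by at most $1$. So $|S(t)-S_j|\le N_j/n\le1$ for $t\in T_j$, and
\[
\int S^2-\frac\beta J\sum_jS_j^2=\sum_j\int_{T_j}(S-S_j)^2\le\frac\beta J\sum_j\frac{N_j}n\le\frac{\beta\,\mathsf N}{Jn}.
\]
Therefore $\frac{n\kappa}2\int S^2\le\frac{n\kappa}2\frac\beta J\sum_jS_j^2+\sigma_J\mathsf N$.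

\emph{One ball.} Let $h>0$ and $m\in\mathcal K$, and put $f=\kappa m_+\in\mathcal F$. Suppose $|S_j-m_j|\le h$ for all $j$. Since $|S_j|,|m_j|\le1$ we have $S_j^2\le m_j^2+2h$, and since $m_j\ge-\delta$ we have $m_j^2\le(m_j)_+^2+\delta^2$. Hence
\[
\frac\beta J\sum_jS_j^2\le\int m_+^2+\beta\delta^2+2\beta h .
\]
As $f$ is constant on slots and bounded by $\kappa$, we have $|\int fS-\int fm|\le\beta\kappa h$, and $\int fm=\kappa\int m_+^2$. So $0\le\int fS-\kappa\int m_+^2+\beta\kappa h$. Adding $n$ times this inequality to the previous bounds, on the ball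
\[
\frac{n\kappa}2\int S^2\le n\Big(-\frac\kappa2\int m_+^2+\frac12\kappa\beta\delta^2+2\kappa\beta h\Big)+\sum_{x=1}^n\Big(\int fX_x+\sigma_J|\mathcal D_x|\Big),
\]
where $\mathcal D_x$ is the cut set of circle $x$. For one circle, $\int fX\le\beta\kappa$ and $e^{\Lambda(f)}\ge1$ give
\[
\mathsf E\,e^{\int fX+\sigma_J|\mathcal D|}=e^{\Lambda(f)}+\mathsf E\big[e^{\int fX}(e^{\sigma_J|\mathcal D|}-1)\big]\le e^{\Lambda(f)}(1+e_J)\le e^{\Lambda(f)+e_J}.
\]
The circles are independent, and $\Lambda(f)-\frac\kappa2\int m_+^2=\Phi(f)$. So the ball contributes at most $\exp n\big(\Phi(\kappa m_+)+\frac12\kappa\beta\delta^2+2\kappa\beta h+e_J\big)$ to the expectation.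

\emph{Covering.} The compact set $\mathcal K$ is covered by finitely many sup-norm balls of radius $h$ centered in $\mathcal K$, and their number does not depend on $n$. Sum the bounds, let $n\to\infty$, then $h\to0$.
\end{proof}

The negative part of $m$ was not used as a field; it was paid for by the error $\frac12\kappa\beta\delta^2$. So only fields $f\ge0$ occur, and we must show that $\Phi<0$ on $\mathcal F$ away from $0$. For a field $f$ let $\mathsf E_f$ be the law with density $e^{\int fX-\Lambda(f)}$ with respect to $\mathsf E$, and let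
\[
m_f(t)=\mathsf E_fX(t).
\]
All variables being bounded, we may differentiate under the expectation: the derivative of $\Lambda$ at $f$ in the direction of a field $\psi$ is $\int\psi\,m_f$. A maximizer of $\Phi$ will thus satisfy $f\le\kappa m_f$. We cannot compute $m_f$ for a general $f$, but we can bound it by its value for a constant field (Section~\ref{sec:mono}), and constant fields are solvable (Section~\ref{sec:const}).

\section{Monotonicity in the field}\label{sec:mono}

\begin{lemma}\label{lem:mono}
Let $f_0,f_1$ be fields with $0\le f_0\le f_1$. Then $0\le m_{f_0}(t)\le m_{f_1}(t)$ for all $t$.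
\end{lemma}

The derivative of $m_f(t)$ in $f$ is a covariance, so we need the colors at two times to be positively correlated under $\mathsf E_f$. Given the cuts, the arcs are independent. What remains is a correlation through the cut set: few cuts mean long arcs, and a long arc collects more field and is more likely red. We show that the cut set is positively associated. The tool is the FKG inequality: if $\nu>0$ is a probability on the subsets of a finite set with $\nu(A\cup A')\nu(A\cap A')\ge\nu(A)\nu(A')$ for all $A,A'$ (the \emph{lattice condition}), then any two functions that are both nonincreasing for inclusion have nonnegative covariance under $\nu$. Product measures satisfy the lattice condition with equality.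

\begin{proof}
Let $f\ge0$ be a field. For an arc $I$ write $f(I)=\int_If\ge0$, and let $I_t$ be the arc containing $t$.

\emph{Step 1: structure of $\mathsf E_f$.} Under $\mathsf E$ each arc carries the weight $qr=1$ if red and $q(1-r)=a$ if green, relative to the Poisson law of the cuts. The factor $e^{\int fX}$ is a constant times $\prod_{I\text{ red}}e^{f(I)}$. So under $\mathsf E_f$ the cut set has density proportional to
\[
W(\mathcal D)=\prod_I\big(a+e^{f(I)}\big)
\]
with respect to the Poisson process of rate $1$, and given $\mathcal D$ the arcs are independently red with probabilities $p_I=p(f(I))$, where $p(u)=e^u/(a+e^u)$ is increasing with $p(0)=r$. Hence $m_f(t)=\mathsf E_f[p_{I_t}]-r\ge0$.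

\emph{Step 2: reduction to the cut set.} Conditioning on $\mathcal D$, for $s,t\in[0,\beta)$,
\[
\mathrm{Cov}_f(X(t),X(s))=\mathsf E_f\big[1\{I_t=I_s\}\,p_{I_t}(1-p_{I_t})\big]+\mathrm{Cov}_f(p_{I_t},p_{I_s})\ge\mathrm{Cov}_f(p_{I_t},p_{I_s}).
\]
Adding cuts refines the partition into arcs and $f\ge0$, so $\varphi_1=p_{I_t}$ and $\varphi_2=p_{I_s}$ are nonincreasing functions of $\mathcal D$.

\emph{Step 3: $W$ satisfies the lattice condition.} For $\zeta\notin\mathcal D$ let $\Gamma(\zeta,\mathcal D)=W(\mathcal D\cup\{\zeta\})/W(\mathcal D)$. If $\mathcal D=\emptyset$, the circle is one arc before and after, so $\Gamma=1$. Otherwise $\zeta$ splits its arc into two pieces, on which $f$ has integrals $u,v\ge0$, and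
\[
\Gamma=\Gamma(u,v)=\frac{(a+e^u)(a+e^v)}{a+e^{u+v}} .
\]
We have $\Gamma(u,v)\ge1$, because $(a+e^u)(a+e^v)-a-e^{u+v}=a^2+ae^u+ae^v-a\ge a^2+a>0$. Also $\partial_u\log\Gamma=p(u)-p(u+v)\le0$, and $\Gamma$ is symmetric, so it is nonincreasing in each variable. Enlarging a nonempty $\mathcal D$ shrinks both pieces. Together with $\Gamma\ge1$, which covers the passage from $\emptyset$ to a nonempty set, this shows that $\Gamma(\zeta,\mathcal D)$ is nondecreasing in $\mathcal D$. Let $\mathcal D,\mathcal D'$ be finite, $\mathcal D'\setminus\mathcal D=\{\zeta_1,\dots,\zeta_l\}$ and $\mathcal Z_i=\{\zeta_1,\dots,\zeta_{i-1}\}$. Then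
\[
\frac{W(\mathcal D\cup\mathcal D')}{W(\mathcal D)}=\prod_{i=1}^l\Gamma(\zeta_i,\mathcal D\cup\mathcal Z_i)\ge\prod_{i=1}^l\Gamma\big(\zeta_i,(\mathcal D\cap\mathcal D')\cup\mathcal Z_i\big)=\frac{W(\mathcal D')}{W(\mathcal D\cap\mathcal D')} .
\]

\emph{Step 4: discretization.} Let $\mathcal D$ be a Poisson process of rate $1$ on $[0,\beta)$, with expectation $\mathbb E$. Divide $[0,\beta)$ into $l$ equal cells and let $\mathcal D_l$ be the set of midpoints of the cells that $\mathcal D$ meets. The law of $\mathcal D_l$ is a product measure on the subsets of the $l$ midpoints, giving positive mass to each. By Step 3 its product with $W$ satisfies the lattice condition, so the FKG inequality gives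
\begin{equation}\label{eq:fkg}
\mathbb E\big[(\varphi_1\varphi_2W)(\mathcal D_l)\big]\,\mathbb E\big[W(\mathcal D_l)\big]\ge\mathbb E\big[(\varphi_1W)(\mathcal D_l)\big]\,\mathbb E\big[(\varphi_2W)(\mathcal D_l)\big].
\end{equation}
Almost surely $\mathcal D$ is finite and avoids $0$, $s$ and $t$. Then for large $l$ the points of $\mathcal D$ lie in distinct cells that contain neither $s$ nor $t$. So $\mathcal D_l$ has as many points as $\mathcal D$, in the same order and in the same position relative to $s$ and $t$, and they converge to the points of $\mathcal D$. Since $f$ is bounded, $f(I)$ is continuous in the endpoints of $I$. Hence $\varphi_1,\varphi_2,W$ evaluated at $\mathcal D_l$ converge almost surely to their values at $\mathcal D$. Moreover $0\le\varphi_i\le1$ and $W(\mathcal D_l)\le(a+e^{\int f})^{|\mathcal D|+1}$, which is integrable. By dominated convergence \eqref{eq:fkg} holds with $\mathcal D$ in place of $\mathcal D_l$, which says $\mathrm{Cov}_f(\varphi_1,\varphi_2)\ge0$. With Step 2, $\mathrm{Cov}_f(X(t),X(s))\ge0$ for all $s,t$ and all fields $f\ge0$.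

\emph{Step 5: interpolation.} Let $f_\theta=f_0+\theta(f_1-f_0)\ge0$ for $\theta\in[0,1]$. Differentiating under the expectation and applying Fubini's theorem to bounded variables,
\[
\frac d{d\theta}m_{f_\theta}(t)=\int(f_1-f_0)(s)\,\mathrm{Cov}_{f_\theta}(X(t),X(s))\,ds\ge0.\qedhere
\]
\end{proof}

The proof uses $f\ge0$ in each of Steps 1--3, and $q>1$, but not $q\le2$.

\section{Constant fields}\label{sec:const}

For a constant field $u\ge0$ the law $\mathsf E_u$ is rotation invariant, so $m_u(t)=\mu(u)$ does not depend on $t$, and $\frac d{du}\Lambda(u)=\beta\mu(u)$. Along the circle the color takes two values, is resampled at each cut, and collects weight at rate $u$ while red. This suggests a $2\times2$ transfer matrix. Let $\Pi_R=\mathrm{diag}(1,0)$, $\Pi_G=\mathrm{diag}(0,1)$, $\mathbf v=(1,\sqrt a)^T$ and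
\[
A_u=u\Pi_R+\mathbf v\mathbf v^T=\begin{pmatrix}1+u&\sqrt a\\ \sqrt a&a\end{pmatrix},\qquad\tau:=\operatorname{Tr}A_u=q+u,\qquad\det A_u=au .
\]
The eigenvalues are $(\tau\pm\Delta)/2$ with
\[
\Delta^2=\tau^2-4au=u^2+2cu+q^2,
\]
since $q-2a=c$. We let the circumference vary: for $b\ge0$, with $'=d/db$, define
\begin{equation}\label{eq:P}
P_u(b)=\operatorname{Tr}e^{bA_u}-c=2e^{\tau b/2}\cosh\frac{\Delta b}2-c\ \ge\ 2-c>0,
\end{equation}
let $Y_u$ be the solution of
\begin{equation}\label{eq:Y}
Y''-\tau Y'+auY=c,\qquad Y(0)=0,\quad Y'(0)=1,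
\end{equation}
and put $y_u(b)=Y_u(b)/P_u(b)$.

\begin{lemma}\label{lem:const}
\textup{(i)} $\mu(u)=\frac aq\,u\,y_u(\beta)$ for $u\ge0$, and $\lambda y_0(\beta)=F_q(\beta,\lambda)$.
\textup{(ii)} The map $u\mapsto y_u(\beta)$ is strictly decreasing on $[0,\infty)$.
\end{lemma}

We use two standard formulas for square matrices. The first is $e^{b(A+B)}=e^{bA}+\int_0^be^{sA}Be^{(b-s)(A+B)}ds$; iterating it gives the Dyson series
\[
e^{b(A+B)}=e^{bA}+\sum_{j\ge1}\int_{0<t_1<\dots<t_j<b}e^{t_1A}Be^{(t_2-t_1)A}B\cdots Be^{(b-t_j)A}\,dt .
\]
The second is Duhamel's formula $\partial_ue^{bL_u}=\int_0^be^{sL_u}(\partial_uL_u)e^{(b-s)L_u}ds$ for a differentiable family $L_u$.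

\begin{proof}[Proof of (i)]
Take the trace of the Dyson series with $A=u\Pi_R$, $B=\mathbf v\mathbf v^T$, $b=\beta$. The zeroth term is $e^{u\beta}+1$. In the $j$-th term, cyclicity of the trace joins the first and last intervals into one arc, and $\mathbf v^Te^{\ell u\Pi_R}\mathbf v=e^{u\ell}+a$, so the integrand is $\prod_I(e^{u|I|}+a)$ over the $j$ arcs of the circle cut at $t_1,\dots,t_j$. In the model, let $|R|$ be the length of the red set. The Poisson process has density $e^{-\beta}$ at $t_1<\dots<t_j$, and an arc contributes $q(re^{u|I|}+1-r)=e^{u|I|}+a$. So the terms $j\ge1$ of $e^\beta w\,\mathsf E\,e^{u|R|}$ agree with those of the trace, while the term without cuts is $e^{u\beta}+a$ instead of $e^{u\beta}+1$. The difference is $1-a=c$, which explains the definition of $P_u$: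
\[
w\,\mathsf E\,e^{u|R|}=e^{-\beta}P_u(\beta),\qquad\Lambda(u)=\log\frac{P_u(\beta)}{P_0(\beta)}-\frac{\beta u}q,
\]
where we used $\int X=|R|-r\beta$. By Duhamel's formula and cyclicity, $\partial_uP_u(\beta)=\beta\operatorname{Tr}(\Pi_Re^{\beta A_u})$. Therefore
\[
\mu(u)=\frac{H_u(\beta)-P_u(\beta)}{qP_u(\beta)},\qquad H_u(b):=q\operatorname{Tr}\big(\Pi_Re^{bA_u}\big).
\]
The numerator vanishes at $u=0$, and we want to divide it by $u$. By the Cayley--Hamilton theorem $A_u^2-\tau A_u+au\,\mathrm{Id}=0$, so every entry of $e^{bA_u}$ solves $\psi''-\tau\psi'+au\psi=0$. Dropping the index $u$,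
\begin{align}
H''-\tau H'+auH&=0, & H(0)&=q, & H'(0)&=q(1+u),\notag\\
P''-\tau P'+auP&=-cau, & P(0)&=2-c=q, & P'(0)&=q+u.\label{eq:Pode}
\end{align}
The difference $H-P$ solves the equation with right side $cau$, vanishes at $0$, and has derivative $q(1+u)-(q+u)=au$ at $0$. So does $auY$, by \eqref{eq:Y}. By uniqueness
\begin{equation}\label{eq:HP}
H-P=auY,
\end{equation}
and $\mu(u)=\frac aq\,u\,y_u(\beta)$.

At $u=0$ we have $\tau=\Delta=q$, so $P_0(\beta)=e^{q\beta}+1-c=e^{q\beta}+q-1$. The equation $Y''-qY'=c$ with $Y'(0)=1$ gives $Y_0'(b)=\frac2qe^{qb}-\frac cq$, since $1+\frac cq=\frac2q$. Then $Y_0(\beta)=\frac2{q^2}(e^{q\beta}-1)-\frac{c\beta}q=q^{-2}\big(2e^{q\beta}-2+\beta q(q-2)\big)$, and $\lambda y_0(\beta)=F_q$.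
\end{proof}

\begin{proof}[Proof of (ii)]
The dependence of $Y_u/P_u$ on $u$ is hard to read directly, since numerator and denominator both vary with $u$. Its derivative in $b$, however, is a quotient of two monotone quantities. Let $\Omega=Y'P-YP'$. By \eqref{eq:Y}, \eqref{eq:Pode} and \eqref{eq:HP},
\begin{align*}
\Omega'=Y''P-YP''&=(\tau Y'-auY+c)P-Y(\tau P'-auP-cau)\\
&=\tau\Omega+c(P+auY)=\tau\Omega+cH,
\end{align*}
with $\Omega(0)=Y'(0)P(0)=q$. Multiplying by $e^{-\tau b}$ and integrating,
\[
y_u'(b)=\frac{\Omega}{P^2}=\frac{\widetilde\Omega_u(b)}{\widetilde P_u(b)^2},\qquad\widetilde\Omega_u(b)=q+c\int_0^be^{-\tau s}H_u(s)\,ds,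
\]
where, by \eqref{eq:P},
\[
\widetilde P_u(b)=e^{-\tau b/2}P_u(b)=2\cosh\frac{\Delta b}2-ce^{-\tau b/2}>0 .
\]

\emph{The denominator.} Since $c\ge0$, $\Delta$ is strictly increasing in $u\ge0$, and $-ce^{-\tau b/2}$ is nondecreasing in $u$. So $\widetilde P_u(b)$ is strictly increasing in $u$ for each $b>0$.

\emph{The numerator.} We have $e^{-\tau s}H_u(s)=q\,(e^{sL_u})_{11}$ with
\[
L_u=A_u-\tau\,\mathrm{Id}=\begin{pmatrix}-a&\sqrt a\\ \sqrt a&-1-u\end{pmatrix}=-\tau\,\mathrm{Id}+A_u .
\]
The matrix $e^{sL_u}=e^{-\tau s}e^{sA_u}$ has nonnegative entries for $s\ge0$, because $A_u$ does. Since $\partial_uL_u=-\Pi_G$, Duhamel's formula gives $\partial_ue^{sL_u}=-\int_0^se^{\sigma L_u}\Pi_Ge^{(s-\sigma)L_u}d\sigma\le0$ entrywise. As $c\ge0$, $\widetilde\Omega_u(b)$ is at least $q>0$ and is nonincreasing in $u$.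

Hence $y_u'(b)$ is strictly decreasing in $u$ for each $b>0$. Since $y_u(0)=0$, so is $y_u(\beta)=\int_0^\beta y_u'(b)\,db$.
\end{proof}

\begin{remark}
For $q=2$ we have $c=0$ and $\Delta=\sqrt{u^2+4}$, so $y_u'(b)=\frac12\cosh^{-2}(\Delta b/2)$ and $y_u(\beta)=\tanh(\Delta\beta/2)/\Delta$. At $u=0$ this recovers $F_2=\frac\lambda2\tanh\beta$. In this case also $a=1$ and $\xi=1$, so nothing is lost in Lemma~\ref{lem:color}.
\end{remark}

\section{The variational problem and the end of the proof}\label{sec:end}

\begin{proposition}\label{prop:var}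
Let $F_q(\beta,\lambda)\le1$. Then $f=0$ is the unique maximizer of $\Phi$ on $\mathcal F$. For every $\alpha\in(0,\kappa\beta]$, the supremum of $\Phi$ over $\mathcal F_\alpha=\{f\in\mathcal F:\int f\ge\alpha\}$ is negative.
\end{proposition}

\begin{proof}
\emph{Maxima are attained.} Recall that a bounded sequence in $L^2[0,\beta]$ has a weakly convergent subsequence, and that $\int f^2\le\liminf\int f_i^2$ if $f_i\to f$ weakly. Let $f_i\in\mathcal F$ converge weakly to $f$. Testing against indicators of measurable sets $E$ gives $0\le\int_Ef\le\kappa|E|$, so $f\in\mathcal F$; testing against $1$ shows that $f\in\mathcal F_\alpha$ if all $f_i\in\mathcal F_\alpha$. For each path $X$ we have $\int f_iX\to\int fX$, and these integrals are bounded by $\beta\kappa$ in absolute value, so $\Lambda(f_i)\to\Lambda(f)$ by bounded convergence. Thus $\Phi(f)\ge\limsup\Phi(f_i)$. Applying this to maximizing sequences, $\Phi$ attains its maximum on $\mathcal F$ and on $\mathcal F_\alpha$, which is nonempty as it contains the constant $\kappa$.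

\emph{First-order condition.} Let $f$ maximize $\Phi$ on $\mathcal F$, and let $E=\{t:f(t)>\kappa m_f(t)\}$. For $\theta\in[0,1]$ the field $f-\theta f1_E$ lies in $\mathcal F$, so the right derivative of $\theta\mapsto\Phi(f-\theta f1_E)$ at $0$ is at most $0$:
\[
-\int_Ef\,m_f+\frac1\kappa\int_Ef^2=\int_Ef\,\Big(\frac f\kappa-m_f\Big)\le0 .
\]
On $E$ we have $f>\kappa m_f\ge0$ by Lemma~\ref{lem:mono}, so the integrand is positive. Hence $E$ is null, that is, $f\le\kappa m_f$ almost everywhere.

\emph{Comparison with a constant.} Suppose $f\ne0$ and let $U=\operatorname{ess\,sup}f>0$. Changing $f$ on a null set, which does not change $\mathsf E_f$, we may assume $f\le U$ everywhere. Lemma~\ref{lem:mono} gives $m_f\le\mu(U)$, so $f\le\kappa\mu(U)$ almost everywhere. By Lemma~\ref{lem:const}(i),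
\[
U\le\kappa\mu(U)=\kappa\,\frac aq\,U\,y_U(\beta)=\lambda\,U\,y_U(\beta),
\]
so $\lambda y_U(\beta)\ge1$. But Lemma~\ref{lem:const} gives $\lambda y_U(\beta)<\lambda y_0(\beta)=F_q\le1$, a contradiction. The strict inequality in Lemma~\ref{lem:const}(ii) is what allows $F_q=1$.

So the only maximizer on $\mathcal F$ is $0$, and $\Phi(f)<\Phi(0)=0$ for every $f\in\mathcal F\setminus\{0\}$. This applies to a maximizer of $\Phi$ on $\mathcal F_\alpha$, since $0\notin\mathcal F_\alpha$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]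
Since $M_q\le\beta n$, we may assume $\varepsilon\le\beta$. Let $\alpha=\lambda\varepsilon/2$; then $\alpha\le\kappa\beta$ because $\lambda\le\kappa$. By Proposition~\ref{prop:var} there is $\gamma>0$ with $\Phi\le-4\gamma$ on $\mathcal F_\alpha$. With $m_0=\frac{(1-r)\varepsilon}{2\beta}$, choose $\delta\in(0,m_0]$ with $\frac12\kappa\beta\delta^2\le\gamma$ and $J$ with $e_J\le\gamma$, and let $\eta$ and $\mathcal K$ be as in Proposition~\ref{prop:reduction}. None of these depends on $n$. For $m\in\mathcal K$ the field $\kappa m_+$ lies in $\mathcal F$, and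
\[
\int\kappa m_+\ge\kappa\beta\cdot\frac1J\sum_jm_j\ge\kappa\beta m_0=\frac{\kappa(1-r)\varepsilon}2=\alpha .
\]
So $\Phi(\kappa m_+)\le-4\gamma$. By Proposition~\ref{prop:reduction} and Lemma~\ref{lem:ld},
\[
\limsup_{n\to\infty}\frac1n\log\phi_n(M_q\ge\varepsilon n)\le-4\gamma+\gamma+\gamma=-2\gamma .
\]
Hence there is $n_0$ with $\phi_n(M_q\ge\varepsilon n)\le e^{-\gamma n}$ for $n\ge n_0$, and $C=e^{\gamma n_0}$ works for all $n\ge1$.
\end{proof}

\begin{remark}[The role of the hypotheses]
The condition $q>1$ makes $a$ positive and $\kappa$ finite; for $q=1$ the green clusters have weight $0$ and the coloring carries no information. The condition $q\le2$ is used twice: as $a\le1$ for $\xi\le1$ in Lemma~\ref{lem:color}, and as $c\ge0$ in Lemma~\ref{lem:const}(ii). The condition $F_q\le1$ is used only in the last step of Proposition~\ref{prop:var}.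

The expansion \eqref{eq:taylor0} has a counterpart with cuts. Given the cuts, $\int X=\sum_I|I|(1\{I\text{ red}\}-r)$ is a sum of independent centered terms. So along constant fields the second and third derivatives of $\Lambda$ at $0$ are $r(1-r)\,\mathsf E\sum_I|I|^2$ and $r(1-r)(1-2r)\,\mathsf E\sum_I|I|^3$. Since $\mathsf E\sum_I|I|^2=\mathsf E\int|I_t|\,dt=\beta\,\mathsf E|I_0|=\beta qF_q/\lambda$ by \eqref{eq:meanarc},
\[
\Phi(u)=(F_q-1)\,\frac{\beta u^2}{2\kappa}-\frac{ac}{6q^3}\,\mathsf E\Big[\sum_I|I|^3\Big]u^3+O(u^4)
\]
for constant $u\to0$ and every $q>1$. Thus Proposition~\ref{prop:var} fails if $F_q>1$; it fails if $q>2$ and $F_q=1$; and for $q<2$ and $F_q=1$ it fails if negative fields are admitted. These statements concern the functional $\Phi$ only; they make no assertion about $M_q$ for $q>2$.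
\end{remark}

\begin{thebibliography}{1}
\bibitem{Grimmett} Geoffrey Grimmett, \emph{Space-time percolation}, arXiv:0705.0506 (2007).
\end{thebibliography}
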